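\title{Rational curves through a point of a general hypersurface}

\begin{abstract}
Let $X\subset\mathbb P^n$ be a general complex hypersurface of degree $d\le n-1$. We prove that for every $e\ge1$ the evaluation morphism $\overline{\mathcal M}_{0,1}(X,e)\to X$ from the space of one-pointed genus-zero stable maps of degree $e$ is flat of relative dimension $e(n+1-d)-2$, as conjectured by Coskun, Harris and Starr; one dense open set of hypersurfaces works for all $e$. Bend and break reduces the statement to finitely many degrees. In these degrees, each curve of a family through a point that is larger than expected yields linear functionals that kill the tangent space of the locus of bad hypersurfaces, and we find more independent functionals than the codimension of that locus allows.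
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. Let $X=\{F=0\}\subset\mathbb P^n$ be a smooth hypersurface of degree $d$ and let $p\in X$. How large is the family of rational curves of degree $e$ on $X$ through $p$, and does its size depend on $p$?

A parameter count suggests the answer. Let $[\alpha:\beta]$ be coordinates on $\mathbb P^1$, let $x=[1:0]$, and let $p=[1:0:\dots:0]$. A map $f\colon\mathbb P^1\to\mathbb P^n$ of degree $e$ with $f(x)=p$ is given by a unique tuple $(\gamma_0,\dots,\gamma_n)$ of binary forms of degree $e$ without common zero such that $\gamma_0-\alpha^e,\gamma_1,\dots,\gamma_n$ are divisible by $\beta$. This gives $(n+1)e$ parameters. The form $F(\gamma_0,\dots,\gamma_n)$ has degree $de$ and vanishes at $x$, so $f(\mathbb P^1)\subset X$ is $de$ equations. The group $\operatorname{Aut}(\mathbb P^1,x)$ of reparametrizations has dimension $2$. With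
\[
\iota:=n+1-d,
\]
the expected dimension of the family is therefore $\iota e-2$.

To ask the question for all $p$ at once, and for a compact family, one uses stable maps. An $m$-pointed genus-zero \emph{stable map} of degree $e$ to $X$ consists of a connected nodal curve of arithmetic genus zero (a tree of copies of $\mathbb P^1$), $m$ distinct smooth marked points on it, and a morphism $f$ to $X$ with $\deg f^*\mathcal O(1)=e$, such that every contracted component carries at least three special points (nodes or marked points). Stable maps form the Kontsevich space $\overline{\mathcal M}_{0,m}(X,e)$, a proper Deligne--Mumford stack with a projective coarse space. The image of the marked point defines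
\[
\mathrm{ev}\colon\overline{\mathcal M}_{0,1}(X,e)\to X,
\]
and $\mathrm{ev}^{-1}(p)$ is the compact family of curves through $p$. We will see that every component of every fiber has dimension at least $\iota e-2$, and that equality for all $p$ makes $\mathrm{ev}$ flat. Three simple tests show what can be hoped for.

\emph{Lines.} Lines of $X$ through $p$ are cut out by $d$ equations in the $\mathbb P^{n-1}$ of directions at $p$ (Section~\ref{sec:red}). The expected dimension $\iota-2=n-1-d$ is nonnegative exactly when $d\le n-1$.

\emph{Covers of lines.} If a line $\ell\subset X$ passes through $p$, the count above with $\ell$ in place of $\mathbb P^n$ shows that its $e$-fold covers contribute $2e-2$ parameters to $\mathrm{ev}^{-1}(p)$. This is at most $\iota e-2$ exactly when $\iota\ge2$, that is, again, when $d\le n-1$. For $d=n-1$ there is no room to spare.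

\emph{Special hypersurfaces.} On the Fermat cubic threefold $x_0^3+\dots+x_4^3=0$, the lines joining $[1:-1:0:0:0]$ to the points $[0:0:a:b:c]$ with $a^3+b^3+c^3=0$ form a one-parameter family, while $\iota-2=0$. Smoothness of $X$ is not enough.

Coskun, Harris and Starr conjectured that these are the only restrictions: \emph{if $X$ is a general hypersurface of degree $d\le n-1$ in $\mathbb P^n$, then $\mathrm{ev}$ is flat of relative dimension $e(n+1-d)-2$ for every $e\ge1$.} We take the problem from Beheshti and Mohan Kumar~\cite{BK}. Harris, Roth and Starr proved the statement for $d<\frac{n+1}2$; their theorem is not used here. We prove the conjecture. Let $S=\mathbb C[x_0,\dots,x_n]$ and let $\mathcal P=\mathbb P(S_d)$ be the space of hypersurfaces of degree $d$.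

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $1\le d\le n-1$. There is a dense open set $\mathcal G\subset\mathcal P$ of smooth hypersurfaces such that for every $X\in\mathcal G$ and every $e\ge1$ the morphism $\mathrm{ev}\colon\overline{\mathcal M}_{0,1}(X,e)\to X$ is flat and surjective of relative dimension $e(n+1-d)-2$, both for the stack and for its coarse space.
\end{theorem}

A map $f\colon\mathbb P^1\to X$ is \emph{free} if $f^*T_X$ is globally generated.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] For $X\in\mathcal G$ and $e\ge1$, the stacks $\overline{\mathcal M}_{0,0}(X,e)$ and $\overline{\mathcal M}_{0,1}(X,e)$ are reduced local complete intersections of pure dimension $e(n+1-d)+n-4$ and $e(n+1-d)+n-3$.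
\item[(2)] For $X\in\mathcal G$ and $e\ge1$, the general member of every component of these stacks is a free map $\mathbb P^1\to X$, birational onto its image, except that for $d=n-1$ it may be a multiple cover of a line.
\item[(3)] If $n\ge3$ and $n\le d\le2n-3$, then for every smooth hypersurface $X\subset\mathbb P^n$ of degree $d$ the morphism $\mathrm{ev}\colon\overline{\mathcal M}_{0,1}(X,1)\to X$ is not flat of relative dimension $(n+1-d)-2$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} is by induction on $e$. Section~\ref{sec:red} reduces it to an upper bound on fiber dimensions and treats lines. Section~\ref{sec:bb} shows by bend and break that a family through $p$ that is too large sweeps out a proper subvariety $Y\subset X$ of dimension at least $\iota e$; this is impossible for large $e$. For the remaining $e$ we must show that the hypersurfaces with such a family at a fixed point $p$ have codimension at least $n$ among those through $p$. Section~\ref{sec:bad} sets this up and carries out the main idea for conics on a quintic fivefold. Section~\ref{sec:rnc} reduces to rational normal curves,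 Section~\ref{sec:fun} builds the linear algebra, and Sections~\ref{sec:small}--\ref{sec:full} apply it according to the codimension of the linear span of $Y$. Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.

\section{Reduction to fiber dimensions, and lines}\label{sec:red}

Until Section~\ref{sec:compl} we fix $n\ge2$ and $1\le d\le n-1$, so $\iota\ge2$. Dimensions and closed subsets of Kontsevich spaces are taken in the coarse spaces.

\subsection*{Standard facts}
We use the following throughout.
\begin{enumerate}
\item[(F1)] $\overline{\mathcal M}_{0,m}(\mathbb P^n,e)$ is a smooth stack of dimension $(n+1)e+n-3+m$. On it the spaces $H^0(f^*\mathcal O(d))$ form a vector bundle of rank $de+1$, and $\overline{\mathcal M}_{0,m}(X,e)$ is the zero scheme of the section given by $F$. Forgetting the last marked point and contracting the component that becomes unstable, if any, makes $\overline{\mathcal M}_{0,m+1}(X,e)$ the universal curve over $\overline{\mathcal M}_{0,m}(X,e)$.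
\item[(F2)] A complete curve in a coarse space is, after a finite base change, induced by a family of stable maps over a smooth projective curve.
\item[(F3)] (Generic smoothness.) The differential of a dominant morphism of irreducible complex varieties is surjective at a general point.
\item[(F4)] If $Z$ is an irreducible projective variety of positive dimension, $Z_0\subset Z$ is closed of codimension at least $2$ (so empty if $\dim Z=1$) and $z\in Z\setminus Z_0$, then some complete irreducible curve in $Z\setminus Z_0$ contains $z$: cut $Z$ with $\dim Z-1$ general hyperplanes through $z$.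
\item[(F5)] Every vector bundle on $\mathbb P^1$ is a direct sum of line bundles. We write $\mathcal O(k)$ for $\mathcal O_{\mathbb P^1}(k)$ when the curve is clear, so that $f^*\mathcal O_{\mathbb P^n}(t)=\mathcal O(te)$.
\end{enumerate}
For a linear space $\Lambda=\mathbb P^s$ through $p$, let $\mathcal H(\Lambda)$ be the space of parametrized maps $(\mathbb P^1,x)\to(\Lambda,p)$ of degree $e$. By the normalization in the introduction it is open in an affine space with vector space $H^0(\mathcal O(e)(-x))^{s+1}$, so $\dim\mathcal H(\Lambda)=(s+1)e$. The maps into $X$ form a closed subscheme $\mathcal H(X)\subset\mathcal H(\mathbb P^n)$ with tangent space $H^0(f^*T_X(-x))$ at $f$. Finally, $V\subset S_d$ is the hyperplane of forms vanishing at $p$.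

\subsection*{The induction}
For a smooth hypersurface $X$, let $P(e)$ be the statement
\[
\dim\mathrm{ev}^{-1}(p)\le\iota e-2\quad\text{for every }p\in X,\qquad\text{where }\mathrm{ev}\colon\overline{\mathcal M}_{0,1}(X,e)\to X.
\]

\begin{proposition}\label{prop:flat}
If $X$ is smooth and satisfies $P(e)$, then $\overline{\mathcal M}_{0,1}(X,e)$ is a local complete intersection of pure dimension $(n-1)+\iota e-2$, and $\mathrm{ev}$ is flat and surjective of relative dimension $\iota e-2$, for the stack and for the coarse space.
\end{proposition}

\begin{proof}
By (F1) every component of $\overline{\mathcal M}_{0,1}(X,e)$ has dimension at least $(n+1)e+n-2-(de+1)=(n-1)+\iota e-2$. A point of $X$ is locally cut out by $n-1$ equations, so components of fibers have dimension at least $\iota e-2$. By $P(e)$ both bounds are equalities. So the stack is a local complete intersection, hence Cohen--Macaulay. A morphism from an equidimensional Cohen--Macaulay scheme $U$ to a smooth variety $X$ whose fibers have dimension $\dim U-\dim X$ is flat; applied to \'etale charts, this gives flatness for the stack. \'Etale locally the coarse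 space is $U/G$, with $U$ such a chart, $G$ a finite group and $U\to X$ invariant. Averaging over $G$ makes $\mathcal O_U^G$ a direct summand of $\mathcal O_U$ as an $\mathcal O_X$-module, so the coarse space is flat too. For surjectivity: the lines of $X$ through $p$ are the common zeros of $d\le n-1$ forms on $\mathbb P^{n-1}$, so there is such a line, and it has $e$-fold covers.
\end{proof}

Let $\mathcal G_e\subset\mathcal P$ be the set of smooth $X$ that satisfy $P(e')$ for all $e'\le e$. It is open. Indeed, let $\mathcal X$ be the universal hypersurface over the open set of smooth ones. In the relative space $\overline{\mathcal M}_{0,1}(\mathcal X/\mathcal P,e')$, the points where the fiber over $\mathcal X$ has dimension at least $\iota e'-1$ form a closed set, and the maps to $\mathcal X$ and on to the base are proper. We will prove: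
\begin{enumerate}
\item[(I1)] $\mathcal G_1\ne\emptyset$ (Proposition~\ref{prop:lines});
\item[(I2)] $\mathcal G_e=\mathcal G_{e-1}$ if $e\ge2$ and $\iota e>n-2$ (Proposition~\ref{prop:bb});
\item[(I3)] if $e\ge2$, $\iota e\le n-2$ and $\mathcal G_{e-1}\ne\emptyset$, then $\mathcal G_e\ne\emptyset$ (Sections~\ref{sec:bad}--\ref{sec:full}).
\end{enumerate}
Then every $\mathcal G_e$ is dense and open, the sequence is eventually constant, and $\mathcal G=\bigcap_e\mathcal G_e$ satisfies Theorem~\ref{thm:main} by Proposition~\ref{prop:flat}.

\subsection*{Hilbert functions}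
For a reduced closed $Z\subset\mathbb P^n$ let $h_Z(t)=\dim(S/I(Z))_t$, the number of conditions that vanishing on $Z$ imposes on forms of degree $t$. If a hyperplane $H$ contains no component of $Z$, its equation is a nonzerodivisor on $S/I(Z)$, so
\begin{equation}\label{eq:hyp}
h_Z(t)-h_Z(t-1)\ge h_{Z\cap H}(t).
\end{equation}

\begin{lemma}\label{lem:hilb}
\begin{enumerate}
\item[(a)] If $\dim Z=z$, then $h_Z(t)\ge\binom{z+t}{t}$.
\item[(b)] If $Y\subset\mathbb P^s$ is irreducible, nondegenerate and of dimension $y\ge1$, then
$h_Y(t)\ge a(y,s,t):=\binom{y+t}{t}+(s-y)\binom{y+t-1}{t-1}$.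
\item[(c)] If moreover $y\ge2e$, then
\[
h_Y(2)\ge(2e+1)(s+1-e),\qquad h_Y(3)\ge\tbinom{2e+3}{3}+(s-2e)\tbinom{2e+2}{2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A general linear projection maps a $z$-dimensional component of $Z$ onto $\mathbb P^z$, so forms on $\mathbb P^z$ pull back injectively to $S/I(Z)$.

(b) Let $H$ be a general hyperplane. By Bertini's theorem $Y\cap H$ is reduced, and irreducible if $y\ge2$. It spans $H$: in $0\to\mathcal I_Y\to\mathcal I_Y(1)\to\mathcal I_{Y\cap H,H}(1)\to0$ we have $H^0(\mathcal I_Y(1))=0$, and $H^1(\mathcal I_Y)=0$ because $h^0(\mathcal O_Y)=1$. Induct on $y$ and $t$ with \eqref{eq:hyp}, starting from $a(y,s,0)=1$. For $y=1$ we have $a(1,s,t)=st+1$, and $h_{Y\cap H}(t)\ge s$ for $t\ge1$ because $Y\cap H$ contains $s$ independent points. For $y\ge2$, Pascal's rule gives $a(y,s,t)-a(y,s,t-1)=a(y-1,s-1,t)$.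

(c) We have $a(y+1,s,2)-a(y,s,2)=s-y$ and $a(y+1,s,3)-a(y,s,3)=(s-y)(y+2)$. So $a$ is nondecreasing in $y\le s$, and the bounds are $a(2e,s,2)$ and $a(2e,s,3)$.
\end{proof}

\subsection*{Lines}
The case $e=1$ shows the shape of the argument. A bad point $p$ may lie anywhere in $\mathbb P^n$, so it suffices to show that being bad at a \emph{fixed} $p$ has codimension at least $n$ in $\mathbb P(V)$.

\begin{proposition}\label{prop:lines}
$\mathcal G_1\ne\emptyset$.
\end{proposition}

\begin{proof}
Write $F=\sum_{j=1}^dx_0^{d-j}F_j(x_1,\dots,x_n)$ with $p=[1:0:\dots:0]$. The lines of $X$ through $p$ form the zero set $Z(F_1,\dots,F_d)\subset\mathbb P^{n-1}$, and $P(1)$ at $p$ says that it has dimension at most $n-1-d$. Let $X$ be smooth at $p$, so $F_1\ne0$, and suppose the bound fails. Let $j$ be minimal with $\dim Z(F_1,\dots,F_j)>n-1-j$. Then $2\le j\le n-1$, the set $Z(F_1,\dots,F_{j-1})$ has pure dimension $n-j$, and $F_j$ vanishes on one of its finitely many components. By Lemma~\ref{lem:hilb}(a) this is at least $\binom nj\ge n$ conditions on $F_j$. So the bad pairs $(p,X)$ have dimension at most $n+\dim\mathbb P(V)-n=\dim\mathcal P-1$,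 and they do not dominate $\mathcal P$.
\end{proof}

\section{Bend and break}\label{sec:bb}

Let $e\ge2$, $X\in\mathcal G_{e-1}$ and $p\in X$. An \emph{excess family} at $p$ is an irreducible closed subset $M\subset\mathrm{ev}^{-1}(p)$ with $\dim M\ge\iota e-1$. A family of rational curves through two fixed points cannot move without breaking, while the inductive hypothesis says that broken curves are few. Together these facts restrict $M$ severely.

\begin{lemma}\label{lem:deg}
In $\mathrm{ev}^{-1}(p)$,
\begin{enumerate}
\item[(a)] the maps with reducible domain form a set of dimension at most $\iota e-3$;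
\item[(b)] for $m'\ge2$ and $e=m'e'$, the maps with irreducible domain and of degree $m'$ onto their image form a set of dimension at most $\iota e-2-(m'-1)(\iota e'-2)\le\iota e-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The dual tree of a reducible domain has at least two leaves. Let $C''$ be a leaf not containing $x$, and $C'$ the rest of the domain. Since $C''$ has one special point, its degree $b$ is positive. The degree $a=e-b$ of $C'$ is positive too: otherwise its $v$ components are all contracted and need $3v$ special points, while they carry $2(v-1)+2$. The map on $C'$, marked by $x$ and the node, is a two-pointed stable map; by $P(a)$ at $p$ and (F1) these vary in dimension at most $(\iota a-2)+1$. Then $P(b)$ at the image of the node allows $\iota b-2$ parameters for $C''$. The sum is $\iota e-3$.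

(b) Such a map is a composition of a cover $(\mathbb P^1,x)\to(\mathbb P^1,x)$ of degree $m'$, with $2m'-2$ parameters up to reparametrization, and a point of $\mathrm{ev}^{-1}(p)$ in degree $e'<e$. The total $(\iota e'-2)+(2m'-2)$ equals the stated bound, and $\iota e'\ge2$.
\end{proof}

The last inequality is where $d\le n-1$ enters the induction. Let $M$ be an excess family and $\partial M\subset M$ the closed subset of maps with reducible domain; it has codimension at least $2$. Among maps with irreducible domain, being birational onto the image is an open condition, since a limit of cycles divisible by $m'$ is divisible by $m'$. So the maps $f\colon\mathbb P^1\to X$ birational onto their image $C_f$ form a dense open subset of $M$. They have no automorphisms. Let $\widetilde M\subset\mathcal H(X)$ be the reduced variety of their parametrizations. It is a torsor under the connected group $\operatorname{Aut}(\mathbb P^1,x)$ over a dense open subset of $M$, so it is irreducible and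
\begin{equation}\label{eq:tilde}
\dim\widetilde M=\dim M+2\ge\iota e+1 .
\end{equation}
Let $\mathcal C_M\subset\overline{\mathcal M}_{0,2}(X,e)$ be the closure of the preimage of $M\setminus\partial M$; it is irreducible of dimension $\dim M+1$. The variety swept out by $M$ is $Y=\mathrm{ev}_2(\mathcal C_M)$, and $y=\dim Y$.

\begin{lemma}\label{lem:rigid}
Let $q\ne p$. There is no complete irreducible curve in $\overline{\mathcal M}_{0,2}(X,e)$ all of whose members have irreducible domain and send the marked points to $p$ and $q$, and whose general member is birational onto its image.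
\end{lemma}

\begin{proof}
By (F2) such a curve gives a $\mathbb P^1$-bundle $R$ over a smooth projective curve, a morphism $\Psi\colon R\to X$, and disjoint sections $\sigma_1,\sigma_2$ contracted to $p$ and $q$. If $\Psi(R)$ is a curve, it has degree $e$, every member is its normalization, and the marked points lie in the finite preimages of $p$ and $q$; this leaves finitely many stable maps, not a curve. So $\Psi(R)$ is a surface, and $H=\Psi^*\mathcal O(1)$ has $H^2>0$ and $H\cdot\sigma_i=0$. The Hodge index theorem gives $\sigma_1^2<0$ and $\sigma_2^2<0$. But $\sigma_1-\sigma_2$ is numerically a multiple of a fiber, so $0=(\sigma_1-\sigma_2)^2=\sigma_1^2+\sigma_2^2$, a contradiction.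
\end{proof}

\begin{proposition}\label{prop:bb}
Let $M$ be an excess family at $p$.
\begin{enumerate}
\item[(a)] $y\le n-2$.
\item[(b)] $\dim M=y-1$. Hence $\iota e\le y\le n-2$.
\item[(c)] For every $q\ne p$, the general member of $M$ does not pass through $q$.
\end{enumerate}
In particular \textup{(I2)} holds.
\end{proposition}

\begin{proof}
(a) Suppose $Y=X$. Then $\widetilde M\times\mathbb P^1\to X$ is dominant, and by (F3) its differential $(\sigma,v)\mapsto\sigma(z)+df(v)$ is onto at a general $(f,z)$. The vector $df(v)$ is the value at $z$ of the image of a vector field on $\mathbb P^1$ vanishing at $x$, so $H^0(f^*T_X(-x))\to T_{X,f(z)}$ is onto. Then all summands of $f^*T_X(-x)$ have degree at least $0$. This bundle has rank $n-1$ and degree $\iota e-(n-1)$, so $h^0=\iota e$. Thus $\dim\widetilde M\le\iota e$, against \eqref{eq:tilde}.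

(b) Let $\psi=\dim M+1-y$ be the dimension of the general fiber of $\mathcal C_M\to Y$, and suppose $\psi\ge1$. Take a general point $z\in\mathcal C_M$, with image $q\ne p$, and let $Z$ be a component through $z$ of the fiber over $q$. By (F4) and Lemma~\ref{lem:rigid}, the reducible domains in $Z$ form a nonempty set of dimension at least $\psi-1$. As $q$ varies, reducible domains occur in $\mathcal C_M\cap\{\mathrm{ev}_2\ne p\}$ in dimension at least $y+\psi-1=\dim M\ge\iota e-1$. We claim that these points lie over $\partial M$. A component that becomes unstable when the second marked point is forgotten is contracted and carries exactly two further special points. If these are a node and $x$, then $\mathrm{ev}_2=p$, which is excluded. If they are two nodes, the stabilized domain is still reducible. This proves the claim, and Lemma~\ref{lem:deg}(a) bounds the dimension of the preimage of $\partial M$ by $\iota e-2$, a contradiction. So $\psi=0$.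

(c) Passing through $q$ is a closed condition, so otherwise every member of $M$ passes through $q$. By (F4) there is a complete curve in $M\setminus\partial M$ through a general point. In the corresponding family of maps, the preimage of $q$ is finite and surjective over the base. After a base change it contains a section, and with this second marked point we contradict Lemma~\ref{lem:rigid}.
\end{proof}

\section{The bad family and a model case}\label{sec:bad}

\subsection*{The bad family}
We prove (I3) by contradiction. \emph{From here to the end of Section~\ref{sec:full} we assume that $e\ge2$, $n\ge\iota e+2$, $\mathcal G_{e-1}\ne\emptyset$ and $\mathcal G_e=\emptyset$.} Since $d=n+1-\iota\ge\iota(e-1)+3$,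
\begin{equation}\label{eq:num}
n\ge2e+2\ge6,\qquad d\ge2e+1\ge5 .
\end{equation}
The pairs $(p,X)$ with $X\in\mathcal G_{e-1}$ and $\dim\mathrm{ev}^{-1}(p)\ge\iota e-1$ form a closed subset of $\mathbb P^n\times\mathcal G_{e-1}$ that dominates $\mathcal P$. A component dominating $\mathcal P$ is invariant under the connected group $PGL_{n+1}$, so its fibers over the points of $\mathbb P^n$ are isomorphic, of dimension at least $\dim\mathcal P-n$. Fix $p=[1:0:\dots:0]$ and let $B\subset\mathbb P(V)$ be a component of maximal dimension of the fiber over $p$. As $\dim\mathbb P(V)=\dim\mathcal P-1$,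
\begin{equation}\label{eq:budget}
c:=\operatorname{codim}_{\mathbb P(V)}B\le n-1 .
\end{equation}
Every contradiction below is a contradiction to \eqref{eq:budget}.

We choose excess families that vary algebraically with $X$. Consider all pairs $(X,f)$ with $X\in B$ and $f\in\mathrm{ev}_X^{-1}(p)$. The geometric generic fiber over $B$ has an irreducible component of some dimension $D\ge\iota e-1$, defined over a finite extension of $\mathbb C(B)$. Spreading it out gives an irreducible variety $B'$, a quasi-finite dominant map $B'\to B$, and an excess family $M_X$ of dimension $D$ for each point of $B'$; we write $X$ both for a point of $B'$ and for the hypersurface. The varieties $\widetilde M_X$ are the fibers of an irreducible $\widetilde{\mathcal Z}\to B'$, and after shrinking $B'$ the fiber powers of $\widetilde{\mathcal Z}$, and its restrictions to irreducible subvarieties of $B'$, are irreducible as well. Let $Y=Y_X$ be the variety swept out by $M_X$; by Proposition~\ref{prop:bb}, $y\ge\iota e\ge2e$.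

All properties of $(X,f)$ used below are constructible and finite in number. Since $\widetilde{\mathcal Z}$ is irreducible, each holds for general $(X,f)$ or fails for general $(X,f)$, and each numerical invariant is constant for general $(X,f)$. By ``general $f_1,f_2,\dots$'' we mean a general tuple in a power of $\widetilde M_X$ for a general $X$, and $C_j=C_{f_j}$.

\subsection*{Why a direct count falls short}
Suppose that the curves are rational normal curves, so that each imposes $de$ conditions on $V$. The pairs $(X,f)$ have dimension at least $\dim B+\iota e+1$ and at most $(n+1)e+\dim\mathbb P(V)-de$. This gives only $c\ge1$. If $N$ curves of $M_X$ imposed $Nde$ conditions, the same count would give $c\ge N$, and $N=n$ would finish the proof. But we know nothing about the relative position of the curves; if two of them meet away from $p$, evaluation at the common point is a condition counted twice. The remedy is to linearize. Of the $de$ conditions of a curve, only a small subspace, determined by $F$, measures the excess, and it is enough to show that these subspaces are nearly independent.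

\subsection*{Conics on a quintic fivefold}
The smallest case allowed by $n\ge\iota e+2$ is $n=6$, $\iota=e=2$, $d=5$. Then $y=4$, $D=3$, $\dim\widetilde M_X=5$, the curves are smooth conics, and \eqref{eq:budget} reads $c\le5$. We treat the case where $Y$ spans $\mathbb P^6$. Let $\mathcal L=\mathcal O(10)(-x)$, so $h^0(\mathcal L)=10$; forms in $V$ restrict onto $H^0(\mathcal L)$ along any conic $f$.

\emph{Step 1: each conic gives a functional.} Let $X=\{F=0\}$ be general and let $T\subset V$ be the tangent space at $F$ to the cone over $B$; it has codimension $c$. When $F$ moves to first order in a direction $G\in T$, a general conic $f=(\gamma_l)$ can follow (generic smoothness), say to $(\gamma_l+\varepsilon\sigma_l)$, and then $G|_f+\sum_l\sigma_l\,\partial_lF|_f=0$. So $T|_f$ lies in the image $J_f$ of $H^0(\mathcal O(2)(-x))^7\to H^0(\mathcal L)$, $\sigma\mapsto\sum_l\sigma_l\,\partial_lF|_f$. The source has dimension $14$ and the kernel contains the tangent space of $\widetilde M_X$, so $\dim J_f\le9$. Hence some nonzero functional $\varphi_f$ on $H^0(\mathcal L)$ kills $J_f$. Viewed on $V$, it kills $T$. Six independent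 such functionals would give $c\ge6$.

\emph{Step 2: dependence forces small support.} Take general $f_1,\dots,f_6$ and suppose $\varphi_{f_j}$ is a combination of the earlier ones. At most five conics through $p$ impose at most $1+5\cdot4=21$ conditions on quadrics, while $h_Y(2)\ge25$ by Lemma~\ref{lem:hilb}(c). So a quadric $Q$ contains $C_1,\dots,C_{j-1}$ but not $Y$, hence not $C_j$; it cuts $x+\mathfrak d$ on $C_j$ with $\deg\mathfrak d=3$. The earlier functionals kill $Q\cdot S_3$, so $\varphi_{f_j}$ kills the restriction $H^0(\mathcal L(-\mathfrak d))$ of $Q\cdot S_3$: it depends only on the values of a section along $\mathfrak d$.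

\emph{Step 3: small support is rare.} Two points do not suffice. Since $X$ is smooth the $\partial_lF|_f$ have no common zero, and sections of $\mathcal O(2)(-x)\cong\mathcal O(1)$ take arbitrary values along a divisor of degree $2$; so elements of $J_f$ do too, and a functional killing $J_f$ and supported there is zero. Suppose then that for general $(X,f)$ some $\varphi$ killing $J_f$ is supported on a divisor $\mathfrak d$ of degree $3$, and count triples $(X,f,[\varphi])$. There are $14$ parameters for $f$ and $3+2$ for $\mathfrak d$ and $[\varphi]$. Containing $C=\{x_3=\dots=x_6=Q_0=0\}$ is $10$ conditions, and then $F=\sum_{l\ge3}x_lA_l+Q_0A_0$ with $A_l|_f\in H^0(\mathcal O(8))$ and $A_0|_f\in H^0(\mathcal O(6))$ arbitrary. The partial derivatives of $Q_0$ in $x_0,x_1,x_2$ restrict to a basis of $H^0(\mathcal O(2))$, so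
\[
J_f=\sum_{l\ge3}A_l\,H^0(\mathcal O(2)(-x))+A_0\,H^0(\mathcal O(4)(-x)).
\]
The condition $\varphi(A_l\tau)=0$ holds for all $A_l$ only if $\varphi$ is supported on the divisor of $\tau$. For $l\ge3$ this divisor has degree $1$, so we get $2$ conditions on each $A_l$. For $A_0$ it has degree $3$, and only the multiples of one $\tau$ are lost (two different divisors of degree $3$ supporting $\varphi$ would make their common part support it), so we get $3$ conditions. Thus $\dim B+5\le\dim\mathbb P(V)+14+5-10-11$, that is, $c\ge7$.

Either way \eqref{eq:budget} fails. The general proof has the same three steps. It needs in addition a reduction to rational normal curves, and a way to handle a variety $Y$ that lies in a proper linear subspace, where $h_Y$ is smaller.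

\section{Reduction to rational normal curves}\label{sec:rnc}

For general $(X,f)$ the image $C_f$ is an integral curve of degree $e\ge2$ spanning a $\mathbb P^k$ with $2\le k\le e$. If $k<e$, forms need not restrict onto the sections on $\mathbb P^1$, and the curve may impose fewer than $de$ conditions. But such curves have far fewer parameters, and a direct count with two curves succeeds.

\begin{lemma}\label{lem:one}
Let $C$ be an integral curve of degree $e$ spanning a $\mathbb P^k$, $2\le k<e$, and put $m_0=\lfloor\frac{e-1}{k-1}\rfloor$. Then $h_C(d)\ge de+1-m_0(e-k)$ and $k+m_0\le e+1$.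
\end{lemma}

\begin{proof}
By the general position lemma, the $e$ points of a general hyperplane section $C\cap H$ are in linearly general position in $H=\mathbb P^{k-1}$: any $k$ of them are independent. Among $\min(e,l(k-1)+1)$ of these points, each is separated from the others by a union of $l$ hyperplanes of $H$, each through at most $k-1$ of the others and missing the given point. So $h_{C\cap H}(l)\ge\min(e,l(k-1)+1)$, and summing \eqref{eq:hyp},
\[
de+1-h_C(d)\le\sum_{l\ge1}\max\bigl(0,\,e-1-l(k-1)\bigr)\le m_0(e-k),
\]
since at most $m_0$ terms are nonzero and each is at most $e-k$. With $j=k-1\in[1,e-2]$, the inequality $j+\frac{e-1}j\le e$ is equivalent to $(j-1)(j-e+1)\le0$, which holds.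
\end{proof}

\begin{lemma}\label{lem:two}
Let $C_1,C_2$ be two such curves through $p$, with spans $\Lambda_1\ne\Lambda_2$ meeting in a $\mathbb P^\mu$, and let $\Gamma$ be the scheme $C_2\cap\Lambda_1$. Then $C_2$ imposes at least $h_{C_2}(d)-\operatorname{length}\Gamma$ conditions on forms of degree $d$ vanishing on $C_1$. Moreover $\operatorname{length}\Gamma\le e-k+1+\mu$, and $\operatorname{length}\Gamma=1$ if $\mu=0$.
\end{lemma}

\begin{proof}
Let $R=S/I(C_2)$ and let $L\subset R_1$ be the image of the linear forms vanishing on $\Lambda_1$; then $L\ne0$. Multiples of these linear forms vanish on $C_1$, so it suffices to show that $L\cdot R_{d-1}$ has codimension $\operatorname{length}\Gamma$ in $R_d$. By the theorem of Gruson, Lazarsfeld and Peskine~\cite{GLP}, the ideal sheaf of an integral nondegenerate curve of degree $e$ in $\mathbb P^k$ is $(e-k+2)$-regular; that is, $R_t=H^0(\mathcal O_{C_2}(t))$ for $t\ge e-k+1$ and $H^1(\mathcal O_{C_2}(t))=0$ for $t\ge e-k$. (For $k=2$ this follows from $\mathcal I_{C_2}\cong\mathcal O_{\mathbb P^2}(-e)$.) By \eqref{eq:num}, $d-2\ge e-k+1$. Let $0\ne\ell_0\in L$ and let $\Xi\subset C_2$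 be the finite scheme $\ell_0=0$. The sequences $0\to\mathcal O_{C_2}(t-1)\to\mathcal O_{C_2}(t)\to\mathcal O_\Xi(t)\to0$ for $t=d$ and $t=d-1$ give $R_d/\ell_0R_{d-1}\cong\mathcal O_\Xi$ and a surjection $R_{d-1}\to\mathcal O_\Xi$. So the image of $L\cdot R_{d-1}$ in $\mathcal O_\Xi$ is the ideal generated by $L$, and the quotient is $\mathcal O_\Gamma$.

The scheme $\Gamma$ lies in $\Lambda_1\cap\Lambda_2=\mathbb P^\mu$, which is the reduced point $p$ if $\mu=0$. In general, the hyperplane of $\Lambda_2$ spanned by $\mathbb P^\mu$ and $k-1-\mu$ general points of $C_2$ meets $C_2$ in a scheme of length $e$ that contains $\Gamma$ and these points.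
\end{proof}

\begin{proposition}\label{prop:rnc}
For general $(X,f)$, the map $f$ is an isomorphism onto a rational normal curve of degree $e$ in a $\mathbb P^e$.
\end{proposition}

\begin{proof}
An integral curve of degree $e$ spanning a $\mathbb P^e$ is a rational normal curve, so it suffices to exclude $k<e$. Assume $k<e$, and let $f_1,f_2$ be general, with spans meeting in a $\mathbb P^\mu$. Since $y\ge2e>k$, the variety $Y$ does not lie in the span of $C_1$, so neither does $C_2$, and $\mu\le k-1$.

Spaces $\mathbb P^k\ni p$ correspond to $k$-dimensional subspaces of $\mathbb C^n$, so the maps in $\mathcal H(\mathbb P^n)$ spanning a $\mathbb P^k$ have dimension $N=(k+1)e+k(n-k)$. Subspaces meeting a fixed one in dimension $\mu$ have $\mu(k-\mu)+(k-\mu)(n-k)=k(n-k)-\mu(n-2k+\mu)$ parameters. The triples $(X,f_1,f_2)$ have dimension at least $\dim B+2(\iota e+1)$. Fibering them over the pairs $(f_1,f_2)$ and using Lemma~\ref{lem:two} gives $c\ge a_1+a_2$, where, with $h=de+1-m_0(e-k)$,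
\[
a_1=\iota e+1-N+(h-1),\qquad a_2=a_1+\mu(n-2k+\mu)-(\lambda-1),
\]
and $\lambda$ is the bound for $\operatorname{length}\Gamma$. Since $d+\iota=n+1$, Lemma~\ref{lem:one} gives
\[
a_1=1+(n-k-m_0)(e-k)\ge1+(n-e-1)=n-e .
\]
If $\mu=0$, then $a_2=a_1$. If $\mu\ge1$, then $a_2-a_1=\mu(n-2k+\mu-1)-(e-k)\ge(n-2k)-(e-k)=n-k-e>0$. So $c\ge2(n-e)\ge n$, against \eqref{eq:budget}.
\end{proof}

The gain is the following surjectivity, used constantly from now on.

\begin{lemma}\label{lem:onto}
Let $f\in\mathcal H(\Lambda)$ parametrize a rational normal curve of degree $e$, and let $0\le a\le t$. The forms of degree $t$ on $\Lambda$ vanishing to order at least $a$ at $p$ restrict onto $H^0(\mathcal O(te)(-ax))$.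
\end{lemma}

\begin{proof}
In suitable coordinates $f=[\alpha^e:\alpha^{e-1}\beta:\dots:\beta^e:0:\dots:0]$. Monomials of degree $t$ in $x_0,\dots,x_e$ with exactly $r$ factors other than $x_0$ vanish to order $r$ at $p$ and restrict to $\alpha^{te-w}\beta^w$ for all $w\in[r,re]$. For $r=a,\dots,t$ these intervals contain all integers in $[a,te]$, because $r+1\le re+1$.
\end{proof}

\section{Functionals attached to the curves}\label{sec:fun}

\subsection*{Restriction to the span of $Y$}
Let $\Lambda_X=\mathbb P^s$ be the span of $Y_X$ and put $u=n-s$. Then $s\ge y\ge2e$. Step~2 of the model case needs hypersurfaces that contain several curves but not $Y$, and these are scarce when $s$ is small. We therefore fix the span and work inside it. Fixing the span costs $su$ in codimension; in exchange each curve contributes about $ue$ functionals instead of one, and about $2s/e$ curves can be separated with linear forms alone.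

First, $\Lambda_X\not\subset X$: otherwise the lines of $\Lambda_X$ through $p$ form a family of dimension $s-1\ge\iota e-1>\iota-2$, against $P(1)$. After shrinking $B'$, the assignment $X\mapsto\Lambda_X$ is a morphism to the Grassmannian of spaces $\mathbb P^s\ni p$, which has dimension $su$. Let $\Lambda$ be the image of a general point of $B'$ and let $B'_\Lambda$ be a component of the fiber through that point. Then $\dim B'_\Lambda\ge\dim B-su$, and the general point of $B'_\Lambda$ has all the generic properties. Take coordinates with $\Lambda=\{x_{s+1}=\dots=x_n=0\}$. Let $S^\Lambda_t$ be the forms of degree $t$ on $\Lambda$, let $V_a^\Lambda\subset S_d^\Lambda$ be those vanishing to order at least $a$ at $p$, and write $F'=F|_\Lambda\ne0$. Let $B_\Lambda\subset\mathbb P(V_1^\Lambda)$ be the closure of the image of $B'_\Lambda$ under $F\mapsto F'$. The fibers of $\mathbb P(V)\dashrightarrow\mathbb P(V_1^\Lambda)$ have dimension $\dim V-\dim V_1^\Lambda$, so by \eqref{eq:budget}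
\begin{equation}\label{eq:c1}
c_1:=\operatorname{codim}_{\mathbb P(V_1^\Lambda)}B_\Lambda\le c+su\le(u+1)s+u-1 .
\end{equation}

\subsection*{The spaces $\Phi_f$}
Let $a\in\{1,2\}$ be such that $B_\Lambda\subset\mathbb P(V_a^\Lambda)$, and let $c_a$ be the codimension of $B_\Lambda$ there. The value $a=1$ is always allowed; $a=2$ is used only in Section~\ref{sec:tan}. Put $\mathcal L=\mathcal O(de)(-ax)$. Fix a general $X\in B'_\Lambda$. For general $f\in\widetilde M_X\subset\mathcal H(\Lambda)$ let $g_l=\partial_lF'|_f$ for $0\le l\le s$. If $a=2$, then $F'$ is singular at $p$ and the $g_l$ vanish at $x$; so we regard the $g_l$ as sections of $\mathcal O((d-1)e)(-(a-1)x)$. Define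
\[
J_f=\Bigl\{\sum_{l=0}^s\sigma_lg_l\ :\ \sigma_l\in H^0(\mathcal O(e)(-x))\Bigr\}\subset H^0(\mathcal L),\qquad \Phi_f=J_f^\perp\subset H^0(\mathcal L)^* .
\]
By Lemma~\ref{lem:onto} the restriction $V_a^\Lambda\to H^0(\mathcal L)$ is onto, so $\Phi_f\subset(V_a^\Lambda)^*$. In this way the spaces of different curves live in one vector space.

\begin{proposition}\label{prop:phi}
For general $f,f_1,\dots,f_N\in\widetilde M_X$,
\[
\dim\Phi_f\ge ue+2-a,\qquad\dim\bigl(\Phi_{f_1}+\dots+\Phi_{f_N}\bigr)\le c_a .
\]
\end{proposition}

\begin{proof}
If $f=(\gamma_l)$ moves to $(\gamma_l+\varepsilon\sigma_l)$ and $F'$ to $F'+\varepsilon G$, with $\varepsilon^2=0$, then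
\begin{equation}\label{eq:first}
(F'+\varepsilon G)(\gamma+\varepsilon\sigma)=\varepsilon\Bigl(G|_f+\sum_l\sigma_lg_l\Bigr).
\end{equation}
All members of $\widetilde M_X$ map into $\{F'=0\}$. So the kernel of $\sigma\mapsto\sum\sigma_lg_l$ contains the tangent space of $\widetilde M_X$, and $\dim J_f\le(s+1)e-(\iota e+1)$ by \eqref{eq:tilde}. As $h^0(\mathcal L)=de+1-a$ and $d+\iota=n+1$, the first bound follows.

Let $\widehat B_\Lambda\subset V_a^\Lambda$ be the affine cone over $B_\Lambda$. Let $\widehat W$ be the variety of triples $(X_1,F_1',f)$ with $X_1\in B'_\Lambda$, $F_1'$ a nonzero equation of $X_1\cap\Lambda$, and $f\in\widetilde M_{X_1}$. It is irreducible and dominates $\widehat B_\Lambda$. By (F3), at the points of a dense open subset of $\widehat W$ the differential maps onto the tangent space of $\widehat B_\Lambda$. For our general $X$ this open set contains $(X,F',f)$ for general $f$. Let $T\subset V_a^\Lambda$ be the tangent space of $\widehat B_\Lambda$ at $F'$; it has codimension $c_a$ and does not depend on $f$. Each $G\in T$ lifts to a tangent vector of $\widehat W$ at $(X,F',f)$, along which the left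 side of \eqref{eq:first} vanishes. So $G|_f\in J_f$, and $\Phi_f\subset T^\perp$ for general $f$.
\end{proof}

\subsection*{Supports}
A functional on $H^0(\mathcal L)$ is \emph{supported on} an effective divisor $\mathfrak d$ of $\mathbb P^1$ if it kills $H^0(\mathcal L(-\mathfrak d))$. Such functionals form a space $\operatorname{Supp}(\mathfrak d)$ of dimension at most $\deg\mathfrak d$. If $\mathfrak d'\le\mathfrak d$, then $\operatorname{Supp}(\mathfrak d')\subset\operatorname{Supp}(\mathfrak d)$ has codimension at most $\deg(\mathfrak d-\mathfrak d')$. Thus $\dim(\Phi_f\cap\operatorname{Supp}(\mathfrak d))\le\deg\mathfrak d$ always. When the curve avoids the singularities of $X\cap\Lambda$, this improves by $e$.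

\begin{lemma}\label{lem:supp}
Suppose the $g_l$ have no common zero as sections of $\mathcal O((d-1)e)(-(a-1)x)$. Then $\dim(\Phi_f\cap\operatorname{Supp}(\mathfrak d))\le\max(0,\deg\mathfrak d-e)$ for every $\mathfrak d$.
\end{lemma}

\begin{proof}
Let $\deg\mathfrak d\le e$. Sections of $\mathcal O(e)(-x)\cong\mathcal O(e-1)$ surject onto sections over $\mathfrak d$, and the $g_l$ generate the unit ideal of $\mathcal O_{\mathfrak d}$. So $J_f$ surjects onto $H^0(\mathcal L|_{\mathfrak d})$, that is, $H^0(\mathcal L)=J_f+H^0(\mathcal L(-\mathfrak d))$, and $\Phi_f\cap\operatorname{Supp}(\mathfrak d)=0$. If $\deg\mathfrak d>e$, apply this to some $\mathfrak d'\le\mathfrak d$ of degree $e$.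
\end{proof}

\subsection*{Separating a curve from its predecessors}
Let $f_1,f_2,\dots$ be general. Let $K_j\subset\Phi_{f_j}$ be the subspace of functionals that kill every form in $V_a^\Lambda$ vanishing on $C_1\cup\dots\cup C_{j-1}$; so $K_1=0$. A functional in $\Phi_{f_i}$ kills the forms vanishing on $C_i$, so $\Phi_{f_j}\cap\sum_{i<j}\Phi_{f_i}\subset K_j$. Proposition~\ref{prop:phi} gives, for every $N$,
\begin{equation}\label{eq:sum}
c_a\ge\sum_{j\le N}\kappa_j,\qquad\kappa_j:=\dim\Phi_{f_j}-\dim K_j\ge0 .
\end{equation}
All bounds on $K_j$ come from one principle.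

\begin{lemma}\label{lem:sep}
Let $W\subset S_t^\Lambda$ be a space of forms vanishing on $C_1,\dots,C_{j-1}$ and to order at least $a$ at $p$. Suppose $W|_{f_j}\ne0$, with base divisor $\mathfrak e$, and suppose $t\le2$, or $t=3$ and $\dim W=1$. Then $K_j\subset\operatorname{Supp}(\mathfrak e-ax)$.
\end{lemma}

\begin{proof}
First, if $W'\subset H^0(\mathcal O(b))$ is base-point-free and $N\ge b-1$, then $W'\cdot H^0(\mathcal O(N))=H^0(\mathcal O(N+b))$. For $b=0$ the space $W'$ consists of the constants. For $b>0$ a general pencil in $W'$ is base-point-free and gives $0\to\mathcal O(N-b)\to\mathcal O(N)^2\to\mathcal O(N+b)\to0$ with $H^1(\mathcal O(N-b))=0$. Now let $W'$ be the free part of $W|_{f_j}$, with $b=te-\deg\mathfrak e$, and let $N=(d-t)e$. Then $N\ge b$, because $d\ge5$ if $t\le2$ and $b=0$ if $\dim W=1$. As $S_{d-t}^\Lambda$ restricts onto $H^0(\mathcal O(N))$, the space $W\cdot S_{d-t}^\Lambda\subset V_a^\Lambda$ restricts onto $H^0(\mathcal O(de)(-\mathfrak e))=H^0(\mathcal L(-(\mathfrak e-ax)))$, and $K_j$ kills it.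
\end{proof}

To choose $W$ we record how the curves fill $\Lambda$. Let $\Lambda_0=\{p\}$, let $\Lambda_j$ be the span of $C_1,\dots,C_j$, let $s_j=\dim\Lambda_j$ and $\Delta_j=s_j-s_{j-1}$. The number $s_j$ is the dimension of the span of any general $j$-tuple of curves. A nonzero form that does not vanish on $Y$ does not vanish on a general curve, and $Y$ spans $\Lambda$; so $\Delta_j\ge1$ as long as $\Lambda_{j-1}\ne\Lambda$. Let $m$ be minimal with $s_m=s$. All curves pass through $p$ and $s\ge2e$, so
\begin{equation}\label{eq:delta}
\Delta_1=e,\quad1\le\Delta_j\le e\ \ (j\le m),\quad\sum_{j\le m}\Delta_j=s,\quad m\ge2,\quad me\ge s .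
\end{equation}
One observation is used repeatedly.
\begin{enumerate}
\item[($*$)] Let $0\le i\le m-1$, and let $A$ be the space of linear forms on $\Lambda$ vanishing at $p$ and on $i$ general curves. Its restriction to a further general curve has base divisor $x+\mathfrak b$ with $\deg\mathfrak b\le e-\Delta_{i+1}$.
\end{enumerate}
Indeed, the restriction has dimension $(s-s_i)-(s-s_{i+1})=\Delta_{i+1}\ge1$ and its free part lies in $H^0(\mathcal O(e-1-\deg\mathfrak b))$.

\begin{lemma}\label{lem:R}
Let $a=1$. Then $K_j\subset\operatorname{Supp}(\mathfrak d_j)$ for a divisor $\mathfrak d_j$ with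
\begin{enumerate}
\item[(R1)] $\deg\mathfrak d_j\le e-\Delta_j$ if $j\le m$;
\item[(R2)] $\deg\mathfrak d_j\le2e-\Delta_{i+1}$ if $j=m+i$ with $1\le i\le m-1$;
\item[(R3)] $\deg\mathfrak d_j=te-1$ if $j\ge2$, $t\in\{2,3\}$ and $h_Y(t)>1+(j-1)te$. For $t=2$ this inequality holds whenever $j\le s+2-e$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:sep}. For (R1), let $W$ be the linear forms vanishing on $\Lambda_{j-1}$ and use ($*$). For (R2), let $\ell_1\ne0$ be a linear form vanishing on $\Lambda_{m-1}\ne\Lambda$, let $A$ be the linear forms vanishing on the $i$ curves $C_m,\dots,C_{j-1}$, and let $W=\ell_1A$. Its base divisor on $f_j$ is $\operatorname{div}(\ell_1|_{f_j})+x+\mathfrak b$ with $\deg\mathfrak b\le e-\Delta_{i+1}$. For (R3), the curves $C_1,\dots,C_{j-1}\subset Y$ all pass through $p$, so they impose at most $1+(j-1)te$ conditions on forms of degree $t$. Hence some $Q\in S_t^\Lambda$ vanishes on them but not on $Y$; take $W=\mathbb CQ$. For $t=2$ and $j-1\le s+1-e$, Lemma~\ref{lem:hilb}(c) gives $h_Y(2)-2e(j-1)\ge s+1-e>1$.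
\end{proof}

\section{Spans of codimension at least two, and hyperplanes not tangent at $p$}\label{sec:small}

For $u\ge2$ the spaces $\Phi_f$ are so large that the trivial bound $\dim K_j\le\deg\mathfrak d_j$ suffices. For $u=1$ we need Lemma~\ref{lem:supp}, and so we must locate the common zeros of the $g_l$.

\begin{lemma}\label{lem:sing}
Let $u=1$. For general $f$ the forms $\partial_lF'|_f$, $0\le l\le s$, have no common zero on $\mathbb P^1\setminus\{x\}$, and they all vanish at $x$ if and only if $\Lambda=T_pX$.
\end{lemma}

\begin{proof}
Let $\Sigma\subset\Lambda=\{x_n=0\}$ be the common zero set of $\partial_0F,\dots,\partial_{n-1}F$. By Euler's formula $\Sigma\subset X$, and $\Sigma$ is the set of $q\in X$ with $T_qX=\Lambda$. Since $X$ is smooth, the projective set $\Sigma$ is disjoint from the hypersurface $\partial_nF=0$, so it is finite. By Proposition~\ref{prop:bb}(c) the general curve misses $\Sigma\setminus\{p\}$, and $f^{-1}(p)=x$ because $f$ is an embedding.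
\end{proof}

\begin{proposition}\label{prop:small}
The cases $u\ge2$, and $u=1$ with $\Lambda_X\ne T_pX$ for general $X$, do not occur.
\end{proposition}

\begin{proof}
Take $a=1$, so $\dim\Phi_f\ge ue+1$. Put
\[
\beta_j=e+1\ \ (j\le m),\qquad\beta_{m+i}=1+\Delta_{i+1}\ \ (1\le i\le m-1),\qquad\beta_j=2\ \ (2m\le j\le s+2-e),
\]
where the last range may be empty. We claim that $\sum_j\beta_j\ge2s+2$. By \eqref{eq:delta}, the first two groups give at least $(s+m)+(m-1+s-e)=2s+2m-1-e$. This suffices if $2m\ge e+3$. If $2m\le e+2$, the third group has $s+3-e-2m\ge1$ terms, and the total is at least $4s-3e-2m+5$. This is at least $2s+2$ because $3e+2m\le4e+2\le2s+3$.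

Let $u=1$ and $\Lambda\ne T_pX$. By Lemma~\ref{lem:sing}, Lemma~\ref{lem:supp} applies, so in the three ranges (R1), (R2), and (R3) with $t=2$ give $\dim K_j\le0$, $e-\Delta_{i+1}$ and $e-1$. As $\dim\Phi_f\ge e+1$, we get $\kappa_j\ge\beta_j$ throughout. So $c_1\ge2s+2$ by \eqref{eq:sum}, while $c_1\le2s$ by \eqref{eq:c1}.

Let $u\ge2$. Using $\dim K_j\le\deg\mathfrak d_j$, we get $\kappa_j\ge\beta_j+(u-2)e+\Delta_j$ in the first range, $\kappa_j\ge\beta_j+(u-2)e$ in the second, and $\kappa_j\ge ue+1-(2e-1)\ge\beta_j$ in the third. Since $(2m-1)e\ge2s-e\ge s+1$,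
\[
c_1\ge(2s+2)+s+(u-2)(2m-1)e\ge3s+2+(u-2)(s+1)=(u+1)s+u,
\]
against \eqref{eq:c1}.
\end{proof}

\section{The tangent hyperplane}\label{sec:tan}

Let $u=1$ and $\Lambda_X=T_pX$ for general $X$. Now all curves pass through a singular point of $X\cap\Lambda$, and Lemma~\ref{lem:supp} fails for $a=1$: evaluation at $x$ kills $J_f$. This functional is explained by the tangency, which also lowers the budget. Indeed $F'\in V_2^\Lambda$, so we may take $a=2$; since $\dim V_2^\Lambda=\dim V_1^\Lambda-s$, \eqref{eq:c1} becomes
\begin{equation}\label{eq:c2}
c_2=c_1-s\le c\le n-1=s .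
\end{equation}
Write $F'=x_0^{d-2}\theta+(\text{terms in }V_3^\Lambda)$ with $\theta$ a quadratic form in $x_1,\dots,x_s$, and denote its bilinear form by $\theta(\cdot,\cdot)$. Near $x$, with $\alpha=1$ and after dividing by $\gamma_0$, we have $f=(1,\ \beta v+\beta^2w+\cdots)$, where $v=v_f\ne0$ is the tangent direction at $p$. The hypothesis of Lemma~\ref{lem:supp} holds unless $v_f\in\ker\theta$; in that case the tangent directions are so constrained that one curve suffices.

\begin{proposition}\label{prop:tan}
The case $u=1$, $\Lambda_X=T_pX$ does not occur.
\end{proposition}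

\begin{proof}
\emph{Case 1: $v_f\notin\ker\theta$ for general $(X,f)$.} For $l\ge1$ we have $\partial_lF'|_f=\beta\,\partial_l\theta(v)+O(\beta^2)$, and some $\partial_l\theta(v)$ is nonzero. With Lemma~\ref{lem:sing}, the $g_l$ have no common zero as sections of $\mathcal O((d-1)e)(-x)$. So Lemma~\ref{lem:supp} holds for $a=2$, and $\dim\Phi_f\ge e$ by Proposition~\ref{prop:phi}. For $2\le j\le m$ let $W$ be spanned by the products of a linear form vanishing on $\Lambda_{j-1}$ and a linear form vanishing at $p$. By ($*$), used for $i=j-1$ and for $i=0$, its base divisor on $f_j$ is $2x+\mathfrak b$ with $\deg\mathfrak b\le e-1$. Lemmas~\ref{lem:sep} and~\ref{lem:supp} give $K_j=0$, and $K_1=0$. So $\sum_{j\le m}\kappa_j\ge me\ge s$. For $j=m+1$ let $W=\mathbb C\ell_1\ell_2$, with nonzero linear forms $\ell_1$ vanishing on $\Lambda_{m-1}$ and $\ell_2$ vanishing on $C_m$. Then $K_j$ is supported on a divisor of degree $2e-2$, so $\dim K_j\le e-2$ and $\kappa_j\ge2$. Thus $c_2\ge s+2$, against \eqref{eq:c2}.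

\emph{Case 2: $v_f\in\ker\theta$ for general $(X,f)$.} Let $\rho\ge1$ be the corank of $\theta$ for general $F'\in B_\Lambda$. Count pairs $(F',f)\in V_2^\Lambda\times\mathcal H(\Lambda)$ such that $\theta$ has corank $\rho$, the map $f$ parametrizes a rational normal curve in $\{F'=0\}$, and $v_f\in\ker\theta$. Quadratic forms of corank $\rho$ have codimension $\rho(\rho+1)/2$. The stabilizer of $p$ acts transitively on the $\mathbb P^{s-1}$ of directions, so for given $\theta$ the maps with $[v_f]\in\mathbb P(\ker\theta)$ have dimension $(s+1)e-(s-\rho)$. Given $\theta$ and $f$, we have $\theta|_f=\beta^2\theta(v,v)+2\beta^3\theta(v,w)+O(\beta^4)=O(\beta^4)$, so $(x_0^{d-2}\theta)|_f$ lies in $H^0(\mathcal O(de)(-3x))$. By Lemma~\ref{lem:onto}, $V_3^\Lambda$ maps onto this space of dimension $de-2$; so $F'|_f=0$ is $de-2$ conditions on the terms in $V_3^\Lambda$. The pairs over a general point of the cone over $B_\Lambda$ include a dense subset of some $\widetilde M_X$, of dimension at least $\iota e+1$. Using $d+\iota=s+2$,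
\[
c_2\ge\tfrac{\rho(\rho+1)}2-(s+1)e+(s-\rho)+(de-2)+(\iota e+1)=s+\tfrac{\rho(\rho-1)}2+e-1\ge s+1,
\]
against \eqref{eq:c2}.
\end{proof}

\section{The case where $Y$ spans $\mathbb P^n$}\label{sec:full}

Let $u=0$ and $a=1$. Then $F'=F$, $c_1=c\le n-1$, and we know only $\dim\Phi_f\ge1$. So we need $n$ curves with $K_j=0$. Quadrics separate $n+2-e$ curves by (R3), which is enough only for $e=2$; for $e\ge3$ we use cubics. Put $t=2$ if $e=2$ and $t=3$ if $e\ge3$. Then $K_j$ is supported in degree $te-1$, more than Lemma~\ref{lem:supp} excludes, and we close the gap by a parameter count as in Step~3 of the model case. The count needs two facts on the normal bundle $N_C$ of a rational normal curve $C\cong\mathbb P^1$ of degree $e$ in $\mathbb P^n$. Twists are by line bundles on $\mathbb P^1$.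

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] $N_C\cong\mathcal O(e)^{n-e}\oplus\mathcal O(e+2)^{e-1}$.
\item[(b)] The map $I(C)_d\to H^0(N_C^*(de))$, $F\mapsto\nu_F$, induced by $\mathcal I_C\to\mathcal I_C/\mathcal I_C^2=N_C^*$, is onto.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathbb P^e=\{x_{e+1}=\dots=x_n=0\}$ be the span of $C$ and let $N'$ be the normal bundle of $C$ in it.

(a) By the Euler sequence, $\Omega_{\mathbb P^e}|_C(e)$ is the kernel of $H^0(\mathcal O(e))\otimes\mathcal O\to\mathcal O(e)$. It has no $H^0$ and no $H^1$, so it is $\mathcal O(-1)^e$, and $\Omega_{\mathbb P^e}|_C(e+1)\cong\mathcal O^e$. The surjection onto $\omega_{\mathbb P^1}(e+1)=\mathcal O(e-1)$ induces on $H^0$ a nonzero $SL_2$-equivariant map from an $e$-dimensional space to the irreducible $e$-dimensional representation $H^0(\mathcal O(e-1))$. This map is an isomorphism, so the kernel $N'^*(e+1)$ has no cohomology and is $\mathcal O(-1)^{e-1}$. Thus $N'\cong\mathcal O(e+2)^{e-1}$, and $0\to N'\to N_C\to\mathcal O(e)^{n-e}\to0$ splits since $H^1(\mathcal O(2))=0$.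

(b) Use $0\to\mathcal O(-e)^{n-e}\to N_C^*\to N'^*\to0$, twisted by $\mathcal O(de)$. The sections of the subbundle are the images of the forms $\sum_{l>e}x_lA_l$ with $A_l\in S_{d-1}$. It remains to reach the sections of the quotient. The ideal of $C$ in $\mathbb P^e$ is generated by quadrics $Q_1,\dots,Q_b$ (the $2\times2$ minors of the matrix with rows $x_0,\dots,x_{e-1}$ and $x_1,\dots,x_e$), which give a surjection $\mathcal O^b\to N'^*(2e)\cong\mathcal O(e-2)^{e-1}$. The summands of its kernel $E\subset\mathcal O^b$ have degree at most $0$ and total degree $-(e-1)(e-2)$, so each has degree at least $-(e-1)(e-2)$. By \eqref{eq:num}, $(d-2)e\ge(2e-1)e>(e-1)(e-2)$, so $H^1(E((d-2)e))=0$. Hence every section of $N'^*(de)$ is the image of a form $\sum Q_iP_i$ with $P_i$ of degree $d-2$.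
\end{proof}

For $F\in I(C)_d$ and a parametrization $f$ of $C$, the differential $f^*T_{\mathbb P^n}\to\mathcal O(de)$ of $F$ factors through $\nu_F\colon N_C\to\mathcal O(de)$. The maps $H^0(\mathcal O(e)(-x))^{n+1}\to H^0(f^*T_{\mathbb P^n}(-x))\to H^0(N_C(-x))$ are onto, since $H^1(\mathcal O(-x))=0$ and $H^1(T_{\mathbb P^1}(-x))=0$. Therefore
\begin{equation}\label{eq:J}
J_f=\nu_F\bigl(H^0(N_C(-x))\bigr).
\end{equation}

\begin{lemma}\label{lem:cond}
Let $\varphi$ be a functional on $H^0(\mathcal L)$ that is not supported on any divisor of degree less than $r$, where $r\ge e+1$. Then ``$\varphi$ kills $J_f$'' imposes at least $w_r$ linear conditions on $F\in I(C)_d$, where $w_{e+1}=ne-1$ and $w_r=ne+e-2$ for $r\ge e+2$.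
\end{lemma}

\begin{proof}
By \eqref{eq:J} and Lemma~\ref{lem:normal}(b), the number of conditions is the rank of the pairing $(\nu,\tau)\mapsto\varphi(\nu(\tau))$ on $H^0(N_C^*(de))\times H^0(N_C(-x))$. The pairing is block diagonal for the splitting of $N_C$. For a summand $\mathcal O(b)$, a section $0\ne\tau\in H^0(\mathcal O(b)(-x))$ lies in the kernel if and only if $\varphi$ kills $\tau\cdot H^0(\mathcal O(de-b))=H^0(\mathcal L(-\operatorname{div}\tau))$, that is, if and only if $\varphi$ is supported on $\operatorname{div}\tau$, of degree $b-1$. For $b=e$ this is impossible, and the rank is $e$. For $b=e+2$ and $r\ge e+2$ it is impossible, and the rank is $e+2$. For $b=e+2$ and $r=e+1$ the kernel has dimension at most one, so the rank is at least $e+1$. To see this, let $\varphi$ be supported on distinct divisors $\mathfrak d_1,\mathfrak d_2$ of degree $e+1$. Their least common multiple has degree at most $2e+2\le de=h^0(\mathcal L)$, so the spaces $H^0(\mathcal L(-\mathfrak d_i))$, their intersection $H^0(\mathcal L(-\operatorname{lcm}))$ and $H^0(\mathcal L(-\gcd))$ all have dimension $de$ minus the degree of the divisor.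 Comparing dimensions, $H^0(\mathcal L(-\mathfrak d_1))+H^0(\mathcal L(-\mathfrak d_2))=H^0(\mathcal L(-\gcd))$, and $\varphi$ is supported on $\gcd(\mathfrak d_1,\mathfrak d_2)$, of degree less than $r$. Finally $(n-e)e+(e-1)(e+1)=ne-1$ and $(n-e)e+(e-1)(e+2)=ne+e-2$.
\end{proof}

\begin{proposition}\label{prop:full}
The case $u=0$ does not occur.
\end{proposition}

\begin{proof}
\emph{Case A: for general $(X,f)$ some nonzero element of $\Phi_f$ is supported on a divisor of degree at most $te-1$.} Let $r$ be the least degree of a divisor supporting a nonzero element of $\Phi_f$, for general $(X,f)$. As $X$ is smooth, the $g_l$ have no common zero, and Lemma~\ref{lem:supp} gives $e+1\le r\le te-1$. Count triples $(X,f,[\varphi])$, where $f$ parametrizes a rational normal curve $C\subset X$ and $\varphi\in\Phi_f$ is supported on a divisor of degree $r$ but on none of smaller degree. There are $(n+1)e$ parameters for $f$ and at most $r+(r-1)$ for $[\varphi]$. Given these, $C\subset X$ is $de$ conditions on $V$, and $\varphi\in\Phi_f$ is at least $w_r$ more. The triples over a general $X\in B$ have dimension at least $\iota e+1$.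 Hence
\[
c\ge(\iota e+1)-(n+1)e-(2r-1)+de+w_r=2-2r+w_r .
\]
If $r=e+1$, then $c\ge(n-2)e-1\ge2n-5\ge n$. If $r\ge e+2$, then $e\ge3$ (for $e=2$ we have $te-1=e+1$), so $n\ge8$, $r\le3e-1$, and $c\ge(n-5)e+2\ge3n-13\ge n$. Both contradict \eqref{eq:budget}.

\emph{Case B: for general $(X,f)$ no nonzero element of $\Phi_f$ is supported on a divisor of degree at most $te-1$.} If $h_Y(t)>1+(n-1)te$, then (R3) gives $K_j=0$ and $\kappa_j\ge1$ for all $j\le n$, so $c\ge n$ by \eqref{eq:sum}, against \eqref{eq:budget}. We check the inequality with Lemma~\ref{lem:hilb}(c) for $s=n$. For $e=2$, $h_Y(2)\ge5(n-1)>1+4(n-1)$. For $e\ge3$ write $n=2e+2+z$ with $z\ge0$. We need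
\[
(e+1)(2e+1)\Bigl(\frac{2e+3}3+2+z\Bigr)>3e(2e+1+z)+1 .
\]
The coefficient of $z$ on the left is $(e+1)(2e+1)\ge3e$, so it suffices to take $z=0$. Dividing by $2e+1$, we need $\frac{(e+1)(2e+9)}3-3e>\frac1{2e+1}$, and the left side is $\frac{2e^2+2e+9}3>1$.
\end{proof}

Propositions~\ref{prop:small}, \ref{prop:tan} and~\ref{prop:full} exclude every value of $u\ge0$. This proves (I3) and completes the proof of Theorem~\ref{thm:main}.

\section{The components of the Kontsevich spaces, and degrees $d\ge n$}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]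
(1) and (2). Let $X\in\mathcal G$. By Proposition~\ref{prop:flat}, $\overline{\mathcal M}_{0,1}(X,e)$ is a local complete intersection of pure dimension $\iota e+n-3$. It is the universal curve over $\overline{\mathcal M}_{0,0}(X,e)$, which therefore has pure dimension $\iota e+n-4=(n+1)e+n-3-(de+1)$ and is a local complete intersection by (F1).

Let $N$ be a component of $\overline{\mathcal M}_{0,1}(X,e)$. Its fibers over $X$ have dimension at most $\iota e-2=\dim N-(n-1)$, so $N$ dominates $X$. By Lemma~\ref{lem:deg}(a), maps with reducible domain have dimension at most $(n-1)+\iota e-3<\dim N$ (for $e=1$ there are none). So the general member of $N$ is a map $f\colon\mathbb P^1\to X$. Apply (F3) to the evaluation map on the product of $\mathbb P^1$ with the variety of parametrizations of members of $N$. As in the proof of Proposition~\ref{prop:bb}(a), $H^0(f^*T_X)\to T_{X,f(z)}$ is onto for general $(f,z)$. So all summands of $f^*T_X$ have degree at least $0$, the map $f$ is free, and $H^1(f^*T_X)=0$. Then the space of morphisms $\mathbb P^1\to X$ is smooth at $f$, and so are both stacks at the corresponding points. The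 components of $\overline{\mathcal M}_{0,0}(X,e)$ are the images of the components $N$. A generically reduced Cohen--Macaulay stack is reduced, which proves (1). By Lemma~\ref{lem:deg}(b), the $m'$-fold covers ($m'\ge2$) of curves of degree $e'$ have dimension at most $\dim N-(m'-1)(\iota e'-2)$. They can be dense in $N$ only if $\iota e'=2$, that is, $d=n-1$ and $e'=1$. This proves (2).

(3) Since $(n+1-d)-2<0$, it suffices to show that $\overline{\mathcal M}_{0,1}(X,1)\ne\emptyset$. This is the classical fact that a hypersurface of degree $d\le2n-3$ contains a line; we recall the proof. Lines on $X$ are the zeros of a section of $\operatorname{Sym}^d\mathcal U^*$, where $\mathcal U$ is the tautological bundle on the Grassmannian of lines, of dimension $2n-2$. So it suffices to show that the top Chern class $\prod_{i+j=d}(i\xi+j\zeta)$ is nonzero, where $\xi,\zeta$ are the Chern roots of $\mathcal U^*$. With $c_1=\xi+\zeta$ and $c_2=\xi\zeta$ we have $(i\xi+j\zeta)(j\xi+i\zeta)=ij\,c_1^2+(i-j)^2c_2$, and for even $d$ the middle factor is $\frac d2c_1$. So the class is a nonnegative combination of monomials $c_2^{\,b}c_1^{\,d+1-2b}$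 in which $c_2c_1^{d-1}$ has positive coefficient. Multiply by $c_1^{2n-3-d}$. The class $c_1$ is ample and $c_2^{\,b}$ is the class of the lines in a linear space of codimension $b$, so all terms have nonnegative degree, and $c_2c_1^{2n-4}$ has positive degree.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Roya Beheshti and N.~Mohan Kumar, \emph{Spaces of rational curves in complete intersections}, arXiv:1101.3797 (2011).

\bibitem{GLP}
Gruson, Lazarsfeld and Peskine, Invent. Math. \textbf{72} (1983).

\end{thebibliography}
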